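\title{The 2-dipath chromatic number of graphs of Euler genus $g$ is asymptotically at most $2g/\log_2 g$}

\begin{abstract}
A 2-dipath coloring of an oriented graph is a proper vertex coloring in which the two ends of every directed path of length two receive different colors. We show that the largest number of colors that an orientation of a graph of Euler genus at most $g$ can require is $(2+o(1))\,g/\log_2 g$; in particular it is $o(g)$. The lower bound comes from complete bipartite graphs with one side of logarithmic size. The upper bound removes all but $g$ vertices at a cost of $O(\log g)$ colors and colors the rest with random sign functions.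
\end{abstract}

\section{The problem and the result}

All graphs are finite and simple. An \emph{orientation} $\vec G$ of a graph $G$ gives each edge one direction; we write $u\to v$ for an edge directed from $u$ to $v$. A \emph{2-dipath} is a directed path $u\to w\to v$, with \emph{ends} $u,v$ and \emph{middle vertex} $w$. Two distinct vertices \emph{conflict} if they are adjacent or are the ends of a 2-dipath. A \emph{2-dipath coloring} of $\vec G$ gives different colors to any two conflicting vertices, $\chi_2(\vec G)$ is the least number of colors in such a coloring, and $\chi_2(G)$ is the maximum of $\chi_2(\vec G)$ over all orientations of $G$.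

Adjacent vertices conflict and conflicting vertices are at distance at most two, so
\[
\chi(G)\le \chi_2(G)\le \chi(G^2),
\]
where $G^2$ joins the vertices at distance at most two in $G$. On a surface these two bounds are far apart. The chromatic number of a graph of Euler genus $g$ is $O(\sqrt g)$ (see Section~\ref{sec:prelim}), while $\chi(G^2)$ is unbounded already in the plane, because the square of the star $K_{1,N}$ is complete. Yet $\chi_2(K_{1,N})\le 3$: one color for the center, one for its in-neighbors, one for its out-neighbors. A vertex of large degree only splits its neighbors into two classes. But $k$ vertices can split their common neighbors into $2^k$ classes, and the issue is how much of this a surface can hold. Put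
\[
M(g)=\max\{\chi_2(G): G \text{ has Euler genus at most } g\}.
\]
The question that we answer comes from the paper of Bradshaw, Clow and Xu~\cite{BCX}: is $M(g)=o(g)$ as $g\to\infty$? The answer is yes, and the leading term can be determined. Throughout, $\ell=\log_2 g$.

\begin{theorem}\label{thm:main}
As $g\to\infty$,
\[
M(g)=\Bigl(2+O\Bigl(\frac{\log\log g}{\log g}\Bigr)\Bigr)\frac{g}{\log_2 g}.
\]
More precisely:
\begin{itemize}
\item[(A)] $M(g)\le \dfrac{2g}{\ell}\Bigl(1+O\Bigl(\dfrac{\log \ell}{\ell}\Bigr)\Bigr)$, so that $M(g)=o(g)$;
\item[(B)] $M(g)\ge 2\lfloor g/\ell\rfloor$ for all $g\ge 16$, and this bound is witnessed by complete bipartite graphs embedded in orientable surfaces of Euler genus at most $g$.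
\end{itemize}
The same asymptotic formula holds if only orientable surfaces are allowed.
\end{theorem}

We prove (B) first, in Section~\ref{sec:lower}, because it explains the form of the answer. Section~\ref{sec:signs} introduces the main tool for (A) and proves (A) in a model case; Sections~\ref{sec:peel}--\ref{sec:core} treat the general case.

\section{Surfaces and signs}\label{sec:prelim}

A \emph{surface} is a connected compact 2-manifold without boundary, and its \emph{Euler genus} is $2$ minus its Euler characteristic: $2h$ for the sphere with $h$ handles and $c$ for the sphere with $c$ crosscaps. The Euler genus of a graph is the least Euler genus of a surface, orientable or not, in which it embeds. We use two standard facts.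

First, Euler genus does not increase under taking minors, since deleting and contracting edges can be carried out on the surface. We meet minors in the following form: given disjoint sets of vertices of $G$, each inducing a connected subgraph, the simple graph with one vertex for each set, two sets being adjacent when an edge of $G$ joins them, is a minor of $G$.

Second, a graph with $n$ vertices, $e$ edges and Euler genus at most $g$ satisfies
\begin{equation}\label{eq:euler}
e\le 3n+3g,\qquad\text{and}\qquad e\le 2n+2g \ \text{ if it is bipartite.}
\end{equation}
Both follow from Euler's formula $n-e+f\ge 2-g$ for a connected graph embedded with $f$ faces: when $n\ge3$ every face is bounded by at least three edge sides, at least four in the bipartite case, so $3f\le 2e$, respectively $4f\le 2e$. A disconnected graph can first be made connected by drawing new edges inside faces, keeping it bipartite if it was, and for $n\le2$ the bounds are trivial.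

For comparison with Theorem~\ref{thm:main}, \eqref{eq:euler} gives $\chi(G)=O(\sqrt g)$. A subgraph with $n'$ vertices and minimum degree $d\ge 6$ has $n'\ge d+1$ and $dn'/2\le 3n'+3g$, so $(d-6)(d+1)\le 6g$; thus every subgraph has a vertex of degree $O(\sqrt g)$, and greedy coloring applies.

Fix an orientation $\vec G$. For a vertex $v$ and a neighbor $w$ of $v$ define the \emph{sign of $w$ at $v$} by
\[
\sigma_v(w)=+ \ \text{ if } w\to v,\qquad \sigma_v(w)=- \ \text{ if } v\to w .
\]
This is where it matters that each edge has only one direction. If $w$ is a common neighbor of $u$ and $v$, then equal signs mean that both edges leave $w$ or both enter $w$, and different signs mean that one enters and one leaves. Hence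
\begin{equation}\label{eq:sign}
w \text{ is the middle vertex of a 2-dipath with ends } u,v \iff \sigma_u(w)\ne\sigma_v(w).
\end{equation}

\begin{example}\label{ex:bip}
Let $K_{k,N}$ have sides $\{a_1,\dots,a_k\}$ and $\{x_1,\dots,x_N\}$. An orientation amounts to a free choice, for each $i$, of the vector $\varepsilon_i=(\sigma_{x_i}(a_1),\dots,\sigma_{x_i}(a_k))\in\{+,-\}^k$, and by \eqref{eq:sign} the vertices $x_i$ and $x_{i'}$ conflict exactly when $\varepsilon_i\neq\varepsilon_{i'}$. Choosing as many distinct vectors as possible gives the lower bound in
\[
\min(N,2^k)\le \chi_2(K_{k,N})\le k+\min(N,2^k);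
\]
for the upper bound, give each $a_j$ its own color and give $x_i$ the color $\varepsilon_i$.
\end{example}

The example suggests the answer. To force $N$ colors we need $k\approx\log_2N$, hence about $N\log_2 N$ edges, and by the bipartite case of \eqref{eq:euler} the Euler genus is then at least about $\frac12N\log_2N$. If that is the true cost, then $g\approx\frac12 N\log_2N$, that is, $N\approx 2g/\log_2g$, far above $\sqrt g$. Part (B) says that this cost is correct, and part (A) that no graph does better.

\section{The lower bound}\label{sec:lower}

Euler's bound for bipartite graphs is sharpest when every face is a quadrilateral, so we build a surface from quadrilaterals. Recall that polygons glued along their edges form a closed surface if every edge lies on exactly two polygons and, at every vertex, the polygons fit together in a single cycle. The surface is orientable if the boundaries of the polygons can be directed so that every edge is traversed once in each direction.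

\begin{lemma}\label{lem:embed}
If $k,N\ge4$ are even, then $K_{k,N}$ embeds in an orientable surface of Euler genus $(k-2)(N-2)/2$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \i in {0,2,4} \foreach \j in {0,2} {
  \fill[gray!35] (\i,\j) rectangle +(1,1);
  \fill[gray!35] (\i+1,\j+1) rectangle +(1,1);}
\draw[gray] (0,0) grid (6,4);
\foreach \i in {0,...,6} \foreach \j in {0,...,4} \fill (\i,\j) circle (1.8pt);
\foreach \i/\t in {0/0,1/1,2/2,3/3,4/4,5/5,6/0} \node[below] at (\i,-0.05) {$x_{\t}$};
\foreach \j/\t in {0/0,1/1,2/2,3/3,4/0} \node[left] at (-0.05,\j) {$a_{\t}$};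
\node at (2.5,2.5) {$F_{2,2}$};
\node at (1.5,1.5) {$F_{1,1}$};
\end{tikzpicture}
\caption{A bookkeeping diagram (not the surface itself) for the quadrilateral embedding of $K_{4,6}$. The dot in column $x_i$ and row $a_j$ stands for the edge $a_jx_i$; opposite sides of the diagram are identified. Each shaded square is a face, and its four corners are the four edges of that face. Every dot touches exactly two shaded squares, and every unit segment borders exactly one.}
\label{fig:chess}
\end{figure}

\begin{proof}
Index the sides cyclically, as $\{a_j:j\in\mathbb Z_k\}$ and $\{x_i:i\in\mathbb Z_N\}$. Since $k$ and $N$ are even, the parities of $i$ and $j$ are well defined. Let $F_{i,j}$ be a quadrilateral with boundary cycle $a_j\,x_i\,a_{j+1}\,x_{i+1}$, and take as faces the $kN/2$ quadrilaterals $F_{i,j}$ with $i+j$ even; they form the chessboard pattern of Figure~\ref{fig:chess}.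

\emph{Edges.} The edge $a_jx_i$ lies on $F_{p,q}$ exactly when $p\in\{i-1,i\}$ and $q\in\{j-1,j\}$. If $i+j$ is even, the faces among these four are $F_{i,j}$ and $F_{i-1,j-1}$; if $i+j$ is odd, they are $F_{i-1,j}$ and $F_{i,j-1}$. So each edge lies on exactly two faces.

\emph{Vertices.} The faces at $x_i$ are the $F_{i,j}$ with $j\equiv i$ and the $F_{i-1,j}$ with $j\equiv i-1\pmod 2$: one face for each $j\in\mathbb Z_k$, and its two edges at $x_i$ are $x_ia_j$ and $x_ia_{j+1}$. These $k$ faces form a single cycle around $x_i$. Likewise the faces at $a_j$ are the $F_{i,j}$ with $i\equiv j$ and the $F_{i,j-1}$ with $i\equiv j-1$, one for each $i\in\mathbb Z_N$, with edges $a_jx_i$ and $a_jx_{i+1}$ at $a_j$; they form a single cycle.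

We obtain a closed surface, connected because $K_{k,N}$ is, with $k+N$ vertices, $kN$ edges and $kN/2$ faces. Its Euler genus is $2-(k+N-kN/2)=(k-2)(N-2)/2$.

\emph{Orientability.} First direct each $F_{i,j}$ as $a_j\to x_i\to a_{j+1}\to x_{i+1}\to a_j$. Then $F_{i,j}$ and $F_{i-1,j-1}$ both traverse $a_jx_i$ from $a_j$ to $x_i$, while $F_{i-1,j}$ and $F_{i,j-1}$ both traverse it from $x_i$ to $a_j$. In either case the two faces on the edge agree in direction and have first indices $i$ and $i-1$. Now reverse every face with odd first index. Exactly one of the two faces on each edge is reversed, so each edge is traversed once in each direction.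
\end{proof}

For instance, $K_{4,16}$ has Euler genus at most $14$ and, by Example~\ref{ex:bip}, needs at least $16$ colors in a suitable orientation.

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
Let $g\ge16$ and $N=2\lfloor g/\ell\rfloor$. The function $g/\log_2g$ is increasing for $g\ge e$ and equals $4$ at $g=16$, so $N\ge8$; also $N\le 2g/\ell\le g$. Let $k$ be the least even integer with $k\ge\max(4,\log_2N)$. If $\log_2N>4$ then $k<\log_2N+2$ by minimality, and otherwise $k=4<\log_2N+2$ because $\log_2N\ge3$. Hence $k-2<\log_2N\le\ell$, and Lemma~\ref{lem:embed} embeds $K_{k,N}$ in an orientable surface of Euler genus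
\[
\frac{(k-2)(N-2)}2\le\frac{\ell N}{2}\le g .
\]
Since $2^k\ge N$, Example~\ref{ex:bip} gives $\chi_2(K_{k,N})\ge N$.
\end{proof}

\section{Sign functions and a model case}\label{sec:signs}

In Example~\ref{ex:bip} all $x_i$ have the same neighbors, so the vector of signs can serve as a color. In general two vertices see different sets of neighbors and must still be allowed to share a color. The remedy is to color a vertex by a function that is defined everywhere and agrees with the signs that the vertex sees. Let $T$ be a finite set. A \emph{pattern} on $T$ is a map from a subset of $T$, its \emph{domain}, to $\{+,-\}$; a \emph{sign function} is a pattern with domain $T$. If one sign function extends two patterns, the patterns agree wherever both are defined.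

\begin{example}
Let $T=\{1,2,3\}$. There are $12$ patterns with domain of size two, and each is extended by one of the four sign functions $(+,+,+)$, $(+,-,-)$, $(-,+,-)$, $(-,-,+)$: these are the vectors with an even number of minus signs, and any two coordinates can be completed by a third to such a vector. So if a bipartite graph has sides $T$ and $W$ and every vertex of $W$ has at most two neighbors, then in any orientation four colors suffice for $W$. Color $v$ by a sign function extending $\sigma_v$; two vertices of the same color have the same sign at each common neighbor, so by \eqref{eq:sign} they do not conflict.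
\end{example}

\begin{lemma}\label{lem:signs}
Let $L\ge0$ be real and let $\mathcal P$ be a family of at most $p\ge1$ patterns on $T$, each with domain of size at most $L$. Then there are at most $2^L\ln p+1$ sign functions on $T$ such that each pattern in $\mathcal P$ is extended by one of them.
\end{lemma}

\begin{proof}
Let $t=\lfloor 2^L\ln p\rfloor+1>2^L\ln p$ and choose $t$ sign functions independently and uniformly at random. A fixed pattern in $\mathcal P$ is extended by a given one with probability at least $2^{-L}$, so the expected number of patterns extended by none is at most $p(1-2^{-L})^t\le p\,e^{-t2^{-L}}<1$. For some choice this number is $0$.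
\end{proof}

The bound is exponential in the size of the domains, logarithmic in the number of patterns, and independent of $|T|$. This already proves the upper bound, constant included, for graphs shaped like the extremal examples. Let $G$ be bipartite of Euler genus at most $g$ with sides $S$ and $W$, where $|S|\le g/\ell^2$ and $|W|\le g$. Fix $\varepsilon\in(0,1)$ and let $L=(1-\varepsilon)\ell$. Give each vertex of $S$ its own color. By Lemma~\ref{lem:signs}, the vertices of $W$ of degree at most $L$ need only $g^{1-\varepsilon}\ln g+1$ further colors. The set $X$ of the other vertices of $W$ satisfies $L|X|\le 2|X|+2|S|+2g$ by \eqref{eq:euler}, so $|X|\le(2+o(1))\,g/((1-\varepsilon)\ell)$, and we give each of them its own color. A vertex is expensive only if it has nearly $\log_2g$ neighbors in $S$, and the surface has room for only about $2g/\log_2g$ such vertices.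

A general graph differs from this model in two ways. Its number of vertices is not bounded in terms of $g$, and there is no given small set $S$ that contains all middle vertices. Sections~\ref{sec:peel} and~\ref{sec:R} deal with the first point, Section~\ref{sec:core} with the second. We shall partition $V(G)$ and use disjoint palettes on the parts. It is then enough to separate conflicting vertices within each part, but the middle vertex of a 2-dipath with both ends in a part may lie anywhere in $G$.

\section{Peeling down to a core}\label{sec:peel}

From now on $G=(V,E)$ is a graph of Euler genus at most $g$, where $g\ge1$, with a fixed orientation. By \eqref{eq:euler}, a subgraph with more than $g$ vertices has average degree at most $12$, so we can remove vertices of small degree until only $g$ are left. A removed vertex, however, can still be the middle vertex of a 2-dipath between two remaining ones. To remember this, for $A\subseteq V$ let $H(A)$ be the graph on $A$ in which $u,v$ are adjacent if $uv\in E$ or $u,v$ have a common neighbor in $V\setminus A$.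

The graph $H(A)$ need not embed in the surface, but it is not much denser than a graph that does. A vertex $w\notin A$ with $d'$ neighbors in $A$ contributes a clique of $\binom{d'}2$ edges to $H(A)$, and contracting $w$ into one of these neighbors realizes $d'-1$ of them, a fraction $2/d'$, in a minor of $G$.

\begin{lemma}\label{lem:contract}
Let $d\ge2$ and $A\subseteq V$, and suppose that every vertex of $V\setminus A$ has at most $d$ neighbors in $A$. Then $H(A)$ has at most $\frac{3d}2(|A|+g)$ edges.
\end{lemma}

\begin{proof}
For each $w\in V\setminus A$ that has a neighbor in $A$, choose one such neighbor $c(w)$ uniformly at random, independently. The sets $\{u\}\cup c^{-1}(u)$, $u\in A$, are disjoint and induce connected subgraphs, so they define a minor $G'$ of $G$ with vertex set $A$, which has at most $3|A|+3g$ edges. Let $uv$ be an edge of $H(A)$. If $uv\in E$, then $uv$ is always an edge of $G'$. Otherwise fix a common neighbor $w\notin A$ of $u$ and $v$. If $c(w)=u$, the edge $wv$ joins the set of $u$ to the set of $v$, and if $c(w)=v$ the edge $wu$ does. So $uv$ is an edge of $G'$ with probability at least $2/d$. By linearity of expectation, $\frac2d\,e(H(A))\le \mathbb E\,e(G')\le 3|A|+3g$.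
\end{proof}

The degree hypothesis cannot be dropped: if $A$ is the set of leaves of a star, then $H(A)$ is complete. So each removed vertex must have few neighbors among those that remain, and we also want it to have small degree in $H$. A single condition ``degree at most $d$ in $H$'' would imply both, but it cannot be maintained this way, since the lemma returns an average degree of more than $3d$. We therefore impose two conditions with two constants: the first rests on \eqref{eq:euler} alone and feeds Lemma~\ref{lem:contract}, which then yields the second.

\begin{lemma}\label{lem:peel}
There are a set $U\subseteq V$ with $|U|\le g$ and an ordering $v_1,\dots,v_r$ of $R=V\setminus U$ such that, with $U_i=U\cup\{v_1,\dots,v_i\}$ and $H_i=H(U_i)$,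
\begin{itemize}
\item[(i)] $v_i$ has at most $24$ neighbors in $U_{i-1}$, for $1\le i\le r$;
\item[(ii)] $v_i$ has degree at most $288$ in $H_i$, for $1\le i\le r$;
\item[(iii)] $H_0=H(U)$ has at most $72g$ edges.
\end{itemize}
\end{lemma}

\begin{proof}
Let $n=|V|$ and $r=\max(0,n-g)$. We choose $v_r,v_{r-1},\dots,v_1$ in this order. Suppose that $v_r,\dots,v_{i+1}$ have been chosen to satisfy (i) and (ii), where $0\le i\le r$, so that $U_i=V\setminus\{v_{i+1},\dots,v_r\}$ is known. Each $v_k$ with $k>i$ has at most $24$ neighbors in $U_{k-1}\supseteq U_i$, so Lemma~\ref{lem:contract} gives
\begin{equation}\label{eq:Hi}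
e(H_i)\le 36(|U_i|+g).
\end{equation}
If $i\ge1$, then $|U_i|=g+i>g$. The degrees in $G[U_i]$ sum to at most $6|U_i|+6g\le12|U_i|$ by \eqref{eq:euler}, so at most $\frac{12}{25}|U_i|$ vertices have degree $25$ or more in $G[U_i]$. The degrees in $H_i$ sum to at most $72(|U_i|+g)\le 144|U_i|$, so at most $\frac{144}{289}|U_i|$ vertices have degree $289$ or more in $H_i$. Both fractions are less than $\frac12$, so some vertex of $U_i$ is in neither set; take it as $v_i$. If $i=0$, then $|U_0|=\min(n,g)\le g$, and \eqref{eq:Hi} gives (iii).
\end{proof}

We call $U$ the \emph{core}. The vertices of $U$ count as earlier than those of $R$, and $v_j$ is earlier than $v_i$ when $j<i$. Let $B(v_i)=N_G(v_i)\cap U_{i-1}$ be the set of earlier neighbors of $v_i$, so that $|B(v_i)|\le24$. Note that $V\setminus U_i=\{v_{i+1},\dots,v_r\}$: an earlier vertex is adjacent to $v_i$ in $H_i$ if it is adjacent to $v_i$ in $G$ or shares with $v_i$ a neighbor later than $v_i$.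

\section{Coloring the peeled vertices}\label{sec:R}

\begin{lemma}\label{lem:R}
The set $R$ can be colored with $O(\log g)$ colors, with an absolute implied constant, so that any two vertices of $R$ that conflict in $\vec G$ receive different colors.
\end{lemma}

Consider a 2-dipath with ends $u,v\in R$, $u$ earlier than $v$, and middle vertex $w$. If $w$ is later than both, then $u$ is one of at most $288$ neighbors of $v$ in the relevant $H_i$; if $w$ lies between them, then $u$ is an earlier neighbor of an earlier neighbor of $v$. These conflicts are bounded in number and a greedy coloring removes them. If $w$ is earlier than both there is no such bound, since $w$ may have arbitrarily many later neighbors, and here we use signs. Applied directly to the patterns $\sigma_v$ on the sets $B(v)$, Lemma~\ref{lem:signs} would cost $\log|R|$, which is not bounded in terms of $g$. So we first replace vertices by labels from a set of size about $g$, in such a way that the patterns survive.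

\begin{proof}
\emph{Labels.} Let $K=g+288$ and define $\lambda:V\to[K]=\{1,\dots,K\}$ as follows. The vertices of $U$ get distinct labels. Then, for $i=1,\dots,r$ in turn, $v_i$ gets a label different from those of its at most $288$ neighbors in $H_i$, all of which lie in $U_{i-1}$ and are already labeled; this is possible as $K\ge289$.

We claim that $\lambda$ is injective on $B(v_k)$ for every $k$. Let $a\ne b$ lie in $B(v_k)$. If both are in $U$, their labels differ. Otherwise name them so that $a=v_i$ is the later one; then $i<k$ and $b\in U_{i-1}$. The vertex $v_k\notin U_i$ is a common neighbor of $a$ and $b$, so $ab\in E(H_i)$ and $\lambda(a)\ne\lambda(b)$.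

\emph{Signs.} There are $\binom K{24}2^{24}\le(2K)^{24}$ patterns on $[K]$ with domain of size exactly $24$, and every pattern with a smaller domain is a restriction of one of them because $K\ge24$. By Lemma~\ref{lem:signs} there are sign functions $s_1,\dots,s_t$ on $[K]$, with $t\le 24\cdot2^{24}\ln(2K)+1=O(\log g)$, such that every pattern with domain of size at most $24$ is extended by some $s_q$. For $v\in R$, the rule $\lambda(w)\mapsto\sigma_v(w)$, $w\in B(v)$, is such a pattern, well defined by the claim. Hence there is an index $\iota(v)$ with
\begin{equation}\label{eq:iota}
s_{\iota(v)}(\lambda(w))=\sigma_v(w)\qquad\text{for all } w\in B(v).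
\end{equation}

\emph{Greedy part.} Define $h:R\to[865]$ in the order $v_1,\dots,v_r$ so that $h(v_i)\ne h(v_j)$ whenever $j<i$ and either (a) $v_iv_j\in E(H_i)$, or (b) $v_j\in B(w)$ for some $w\in B(v_i)\cap R$. For given $i$ there are at most $288$ indices $j$ of type (a) and at most $24^2=576$ of type (b), together at most $864$.

Color $v\in R$ by the pair $(h(v),\iota(v))$; this uses at most $865\,t$ colors. Let $u=v_j$ and $v=v_i$, $j<i$, conflict. If $uv\in E$, then (a) applies. Otherwise they are the ends of a 2-dipath with middle vertex $w$.
\begin{itemize}
\item If $w=v_k$ with $k>i$, then $w\notin U_i$ is a common neighbor of $u$ and $v$, so (a) applies.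
\item If $w=v_k$ with $j<k<i$, then $w\in B(v)\cap R$ and $u\in B(w)$, so (b) applies.
\item If $w\in U_{j-1}$, then $w\in B(u)\cap B(v)$. By \eqref{eq:sign}, $\sigma_u(w)\neq\sigma_v(w)$, so \eqref{eq:iota} gives $s_{\iota(u)}\ne s_{\iota(v)}$ and $\iota(u)\ne\iota(v)$.
\end{itemize}
In every case the colors of $u$ and $v$ differ.
\end{proof}

\section{Coloring the core}\label{sec:core}

Giving each vertex of $U$ its own color now yields $\chi_2(\vec G)\le g+O(\log g)$. To gain the factor $2/\ell$ we bring the core into the shape of the model case. The role of the small side is played by the vertices of large degree in $H=H_0$, which are few by Lemma~\ref{lem:peel}(iii). A middle vertex outside this set either lies in $R$, where $H$ records it as an edge, or has small degree; both kinds can be handled greedily with a power of $\ell$ colors.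

\begin{lemma}\label{lem:core}
For $g$ large, $U$ can be colored with $\frac{2g}{\ell}\bigl(1+O\bigl(\frac{\log\ell}{\ell}\bigr)\bigr)$ colors, with an absolute implied constant, so that any two vertices of $U$ that conflict in $\vec G$ receive different colors.
\end{lemma}

\begin{proof}
Let $D=\ell^2$, $L=\ell-7\log_2\ell$ and $x=(7\log_2\ell+2)/\ell$, and let $g$ be so large that $x\le\frac12$. Then $2^L=g/\ell^7$ and $L-2=\ell(1-x)>0$. Put
\[
S=\{v\in U:\deg_H(v)\ge D\},\qquad W=U\setminus S,\qquad A(v)=N_G(v)\cap S,
\]
\[
X=\{v\in W:|A(v)|>L\},\qquad Y=W\setminus X .
\]
Each vertex of $S\cup X$ gets a color of its own, and $Y$ is colored from a further palette.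

\emph{The size of $S$.} The degrees in $H$ sum to at most $144g$, so $|S|\le144g/\ell^2$. The choice $D=\ell^2$ makes this small compared with $g/\ell$.

\emph{The size of $X$.} The edges of $G$ between $X$ and $S$ form a bipartite graph with at least $L|X|$ edges and, by \eqref{eq:euler}, at most $2|X|+2|S|+2g$ edges. Using $1/(1-x)\le1+2x$ for $0\le x\le\frac12$,
\[
|X|\le\frac{2g+2|S|}{L-2}\le\frac{2g}{\ell}\Bigl(1+\frac{144}{\ell^2}\Bigr)(1+2x)=\frac{2g}{\ell}\Bigl(1+O\Bigl(\frac{\log\ell}{\ell}\Bigr)\Bigr).
\]
This is the main term. The constant $2$ is the coefficient of $g$ in the bipartite case of \eqref{eq:euler}; the general case would give $3$.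

\emph{Coloring $Y$.} For $v\in Y$, the restriction of $\sigma_v$ to $A(v)$ is a pattern on $S$ with domain of size at most $L$, and there are at most $|Y|\le g$ such patterns; here the bound on the size of the core is used, and no labels are needed. By Lemma~\ref{lem:signs} there are sign functions $s'_1,\dots,s'_{t'}$ on $S$, with $t'\le 2^L\ln g+1\le g/\ell^6+1$, and indices $\iota'(v)$ such that $s'_{\iota'(v)}(w)=\sigma_v(w)$ for all $v\in Y$ and $w\in A(v)$.

Next color $Y$ greedily by a map $h'$ such that $h'(u)\ne h'(v)$ whenever (a) $uv\in E(H)$, or (b) $uw,wv\in E(H)$ for some $w\in W$. Every vertex of $W$ has degree less than $D$ in $H$. So for given $v\in Y$ fewer than $D$ vertices $u$ are of type (a), and fewer than $D^2$ are of type (b), as there are fewer than $D$ choices for $w$ and then fewer than $D$ for $u$. Hence $D^2+D+1\le3\ell^4$ values suffice for $h'$.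

Color $v\in Y$ by $(h'(v),\iota'(v))$. Let $u,v\in Y$ conflict, and recall that $G[U]\subseteq H$ and $V=R\cup W\cup S$. If $uv\in E$, then (a) applies. Otherwise they are the ends of a 2-dipath with middle vertex $w$.
\begin{itemize}
\item If $w\in R$, then $uv\in E(H)$ by the definition of $H$, so (a) applies.
\item If $w\in W$, then $uw$ and $wv$ are edges of $G[U]$, hence of $H$, so (b) applies.
\item If $w\in S$, then $w\in A(u)\cap A(v)$ and $\sigma_u(w)\ne\sigma_v(w)$ by \eqref{eq:sign}, so $\iota'(u)\ne\iota'(v)$.
\end{itemize}
The number of colors on $Y$ is at most $3\ell^4(g/\ell^6+1)=3g/\ell^2+3\ell^4=O(g/\ell^2)$, since $g=2^\ell$. This explains the exponent $7$ in the definition of $2^L$: four powers of $\ell$ pay for $h'$, one for the factor $\ln g$, and two remain.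

The total is $|X|+|S|+O(g/\ell^2)=|X|+O(g/\ell^2)$, and $g/\ell^2=\frac{2g}{\ell}\cdot\frac1{2\ell}$ is absorbed in the error term.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $g$ be large, let $G$ have Euler genus at most $g$, and let $\vec G$ be any orientation. Color $R$ and $U$ by Lemmas~\ref{lem:R} and~\ref{lem:core} with disjoint palettes. This is a 2-dipath coloring, so
\[
\chi_2(\vec G)\le O(\ell)+\frac{2g}{\ell}\Bigl(1+O\Bigl(\frac{\log\ell}{\ell}\Bigr)\Bigr)=\frac{2g}{\ell}\Bigl(1+O\Bigl(\frac{\log\ell}{\ell}\Bigr)\Bigr),
\]
with implied constants that depend neither on $G$ nor on its number of vertices. This proves (A); since $M$ is nondecreasing, it also shows that $M(g)$ is finite for every $g$. Part (B), proved in Section~\ref{sec:lower}, gives $M(g)\ge 2g/\ell-2$. As $\log\ell/\ell$ has the order of $\log\log g/\log g$, the two bounds give the asymptotic formula. Finally, the maximum of $\chi_2(G)$ over graphs that embed in an orientable surface of Euler genus at most $g$ is at most $M(g)$, and it is at least $2\lfloor g/\ell\rfloor$ by the last clause of (B); so it obeys the same formula.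
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCX}
Peter Bradshaw, Alexander Clow, Jingwei Xu,
\emph{Injective edge colorings of degenerate graphs and the oriented chromatic number},
arXiv:2308.15654 (2023).

\end{thebibliography}
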